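\title{The finiteness principle for convex $C^{1,1}$ extension holds only on the line}

\begin{abstract}
Let $f$ be a real function on a set $C\subseteq\mathbb{R}^n$, and suppose that its restriction to any $k$ points of $C$ extends to a convex function on $\mathbb{R}^n$ with $M$-Lipschitz gradient. Azagra and Mudarra asked whether, for suitable constants $k$ and $A$ depending only on $n$, the function $f$ then has a convex extension with $AM$-Lipschitz gradient. We show that the answer is no in every dimension $n\ge 2$, for every $k$ and $A$, and that it is yes for $n=1$, with $k=5$ and $A=8$, where $5$ is the least possible $k$. The counterexample is a chain of collinear segments along which convexity freezes the gradient. For $n\ge2$, even bounds that grow arbitrarily slowly with the number of points do not ensure that an extension exists.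
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A function $F:\mathbb{R}^n\to\mathbb{R}$ is of class $C^{1,1}$ if it is differentiable and
\[
\operatorname{Lip}(\nabla F)=\sup_{p\ne q}\frac{|\nabla F(p)-\nabla F(q)|}{|p-q|}<\infty .
\]
We call $\operatorname{Lip}(\nabla F)$ the \emph{norm} of $F$. Let $C\subseteq\mathbb{R}^n$ be an arbitrary set, not necessarily convex, and let $f:C\to\mathbb{R}$. An \emph{$L$-extension} of $f$ is a convex function $F\in C^{1,1}(\mathbb{R}^n)$ with $F=f$ on $C$ and $\operatorname{Lip}(\nabla F)\le L$. For a function of class $C^2$, convexity and norm at most $L$ together say that all eigenvalues of the Hessian lie in $[0,L]$, so we are interpolating under a two-sided bound on curvature.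

A finiteness principle, following Brudnyi--Shvartsman (the $C^{1,1}$ Whitney extension problem) and Fefferman (the $C^{m-1,1}$ and $C^m$ Whitney extension problems), states that a function extends with controlled norm as soon as its restrictions to all subsets of a fixed cardinality do. For convex extension it takes the following form.

\begin{definition}\label{def:fp}
The \emph{finiteness principle holds in dimension $n$ with constants $k<\infty$ and $A<\infty$} if for every $C\subseteq\mathbb{R}^n$, every $f:C\to\mathbb{R}$ and every $M>0$ the following is true: if $f|_S$ has an $M$-extension for each $S\subseteq C$ with $\#S\le k$, then $f$ has an $AM$-extension.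
\end{definition}

Azagra and Mudarra \cite{AM} write: ``It would be very interesting to know whether such a finiteness principle holds for $C^{1,1}$ convex extension of functions.'' The question is whether for every $n\ge1$ there are constants $k(n)$ and $A(n)$ with which the principle holds in dimension $n$.

There are good reasons to guess that the answer is yes. First, finite subsets do decide the problem: by compactness, if all finite restrictions of $f$ have $M$-extensions then so does $f$ (Lemma~\ref{lem:compact}). Second, if on a finite set one prescribes gradients as well as values, then an $L$-extension with these data exists exactly when an inequality holds for each \emph{pair} of points (Lemmas~\ref{lem:necessary} and~\ref{lem:sufficient}). All that remains is to choose the gradients, and one may hope that the choice at a point depends on a few other points only. Third, on the line the condition on three points $x<y<z$ is transparent. Let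
\[
f[x,y,z]=\frac1{z-x}\Bigl(\frac{f(z)-f(y)}{z-y}-\frac{f(y)-f(x)}{y-x}\Bigr).
\]
An $L$-extension from $\{x,y,z\}$ exists if and only if $0\le f[x,y,z]\le L/2$: the condition is necessary because both $F$ and $\frac L2t^2-F(t)$ are convex, and it is sufficient because the interpolating quadratic has second derivative $2f[x,y,z]$. One might therefore expect $k=3$ for $n=1$, and some larger number in higher dimensions. Neither expectation is correct.

\begin{theorem}\label{thm:plane}
Let $n\ge2$, $k\ge1$ and $A<\infty$. There are a finite set $C\subset\mathbb{R}^n$ with $\#C=3k+13$ and a function $f:C\to\mathbb{R}$ such that $f|_S$ has a $3$-extension for every $S\subseteq C$ with $\#S\le k$, but $f$ has no $3A$-extension. Hence the finiteness principle fails in each dimension $n\ge2$.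
\end{theorem}

\begin{theorem}\label{thm:line}
Let $C\subseteq\mathbb{R}$, $f:C\to\mathbb{R}$ and $M>0$. If $f|_S$ has an $M$-extension whenever $S\subseteq C$ and $\#S\le5$, then $f$ has an $8M$-extension. The number $5$ cannot be replaced by $4$, for any constant $A$ in place of $8$.
\end{theorem}

That the sharp finiteness constant for $n=1$ is $5$ is also stated in work of M.~Drake; the proof given here is independent of it. The two theorems together say that the principle holds if and only if $n=1$. In higher dimensions the failure is as strong as compactness allows.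

\begin{theorem}\label{thm:slow}
Let $n\ge2$ and let $\omega:\mathbb{N}\to(0,\infty)$ be nondecreasing and unbounded. There are a compact set $C\subset\mathbb{R}^n$ and a function $f:C\to\mathbb{R}$ such that $f|_S$ has an $\omega(\#S)$-extension for every nonempty finite $S\subseteq C$, but $f$ has no convex $C^{1,1}$ extension of any norm. The unboundedness of $\omega$ cannot be dropped: if all finite restrictions of a function have $M$-extensions, then the function has an $M$-extension.
\end{theorem}

All three results turn on one rigidity property. If the data at three collinear points are affine, then every differentiable convex interpolant has constant gradient on the segment that they span. On the line the gradient has a single component, and the data determine it. In the plane the component transverse to the segment is not determined by the data; it is only forced to be the same at both ends. A chain of such segments carries this component over a long distance, and a set of few points cannot see the whole chain.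

Section~\ref{sec:tools} contains the tools and the five-point example for Theorem~\ref{thm:line}. Section~\ref{sec:chain} builds the chain and proves Theorem~\ref{thm:plane}, Section~\ref{sec:slow} assembles infinitely many chains to prove Theorem~\ref{thm:slow}, and Section~\ref{sec:line} proves the positive part of Theorem~\ref{thm:line}.

\section{Jets, rigidity and compactness}\label{sec:tools}

If $\operatorname{Lip}(\nabla F)\le L$, then integrating $\nabla F$ along the segment from $q$ to $p$ gives Taylor's inequality
\begin{equation}\label{eq:taylor}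
\bigl|F(p)-F(q)-\langle\nabla F(q),p-q\rangle\bigr|\le\tfrac L2|p-q|^2 .
\end{equation}
A sum of convex $C^{1,1}$ functions is convex, with norm at most the sum of the norms. We also use the following operations.

\begin{lemma}\label{lem:ops}
Let $F$ be convex with norm at most $L$.
\begin{itemize}
\item[(a)] If $c>0$ and $a$ is affine, then $cF+a$ is convex with norm at most $cL$.
\item[(b)] If $r>0$ and $z\in\mathbb{R}^n$, then $p\mapsto r^2F\bigl(\frac{p-z}r\bigr)$ is convex with norm at most $L$.
\item[(c)] If $V\subseteq\mathbb{R}^n$ is an affine subspace and $C\subseteq V$, then $f:C\to\mathbb{R}$ has an $L$-extension to $\mathbb{R}^n$ if and only if it has one to $V$.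
\item[(d)] If $h:\mathbb{R}\to\mathbb{R}$ has a nondecreasing $\kappa$-Lipschitz derivative and $w\in\mathbb{R}^n$, then $p\mapsto h(\langle w,p\rangle)$ is convex with norm at most $\kappa|w|^2$.
\end{itemize}
\end{lemma}

\begin{proof}
Convexity survives composition with affine maps, so only the norms need attention. The gradients in (a), (b) and (d) are $c\nabla F+\nabla a$, $r\nabla F\bigl(\frac{p-z}r\bigr)$ and $h'(\langle w,p\rangle)w$. In (c), the gradient of $F|_V$ is the orthogonal projection of $\nabla F$ onto the directions of $V$; conversely, if $F$ is defined on $V$ and $\pi$ is the orthogonal projection onto $V$, then $\nabla(F\circ\pi)=(\nabla F)\circ\pi$. Projections are $1$-Lipschitz.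
\end{proof}

By (c), an example $C\subset\mathbb{R}^2$ is carried to $\mathbb{R}^n$ as $C\times\{0\}$ with no change in the norms. So Theorems~\ref{thm:plane} and~\ref{thm:slow} need to be proved for $n=2$ only.

\subsection{The two-point inequality}

For a convex function the quantity $F(p)-F(q)-\langle\nabla F(q),p-q\rangle$ is nonnegative. A bound on the norm improves this.

\begin{lemma}\label{lem:necessary}
If $F$ is convex with norm at most $L$, $L>0$, then for all $p,q$
\begin{equation}\label{eq:twopoint}
F(p)-F(q)-\langle\nabla F(q),p-q\rangle\ge\frac1{2L}|\nabla F(p)-\nabla F(q)|^2 .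
\end{equation}
\end{lemma}

\begin{proof}
The function $H(z)=F(z)-\langle\nabla F(q),z\rangle$ is convex with norm at most $L$ and $\nabla H(q)=0$, so it attains its minimum at $q$. With $v=\nabla H(p)=\nabla F(p)-\nabla F(q)$, inequality \eqref{eq:taylor} gives
\[
H(q)\le H\bigl(p-\tfrac1Lv\bigr)\le H(p)-\tfrac1L|v|^2+\tfrac L2\cdot\tfrac1{L^2}|v|^2=H(p)-\tfrac1{2L}|v|^2 ,
\]
and $H(p)-H(q)$ is the left side of \eqref{eq:twopoint}.
\end{proof}

Adding \eqref{eq:twopoint} to the same inequality with $p$ and $q$ exchanged gives
\begin{equation}\label{eq:coco}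
|\nabla F(p)-\nabla F(q)|^2\le L\,\langle\nabla F(p)-\nabla F(q),p-q\rangle .
\end{equation}
Thus the change of the \emph{whole} gradient between $q$ and $p$ is controlled by the change of its component along $p-q$.

The converse of Lemma~\ref{lem:necessary} for prescribed values and gradients is well known. Its proof uses the Moreau envelope. Recall that $G$ is a \emph{subgradient} of a convex function $h:\mathbb{R}^n\to\mathbb{R}$ at $z$, written $G\in\partial h(z)$, if $h(z')\ge h(z)+\langle G,z'-z\rangle$ for all $z'$. For $L>0$, the function $z\mapsto h(z)+\frac L2|x-z|^2$ has a unique minimizer $z(x)$, and the envelope $F(x)=\min_z\{h(z)+\frac L2|x-z|^2\}$ is convex and differentiable, with $\nabla F(x)=L(x-z(x))$ and $\operatorname{Lip}(\nabla F)\le L$ \cite[Prop.~12.30]{BC}.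

\begin{lemma}\label{lem:sufficient}
Let $p_1,\dots,p_N\in\mathbb{R}^n$ be distinct, let $f_i\in\mathbb{R}$, $G_i\in\mathbb{R}^n$, $L>0$, and suppose that for all $i,j$
\begin{equation}\label{eq:jets}
f_i-f_j-\langle G_j,p_i-p_j\rangle\ge\frac1{2L}|G_i-G_j|^2 .
\end{equation}
Then there is a convex $F$ with norm at most $L$ such that $F(p_i)=f_i$ and $\nabla F(p_i)=G_i$ for all $i$.
\end{lemma}

\begin{proof}
We look for $F$ as the envelope of some $h$. If $F$ has the prescribed value and gradient at $p_i$, the formulas above force $z(p_i)=\tilde p_i$ and $h(\tilde p_i)=\tilde f_i$, where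
\[
\tilde p_i=p_i-\tfrac1LG_i,\qquad \tilde f_i=f_i-\tfrac1{2L}|G_i|^2 .
\]
In these variables \eqref{eq:jets} becomes plain convexity of the data:
\begin{align*}
\tilde f_i-\tilde f_j-\langle G_j,\tilde p_i-\tilde p_j\rangle
&=f_i-f_j-\langle G_j,p_i-p_j\rangle-\tfrac1{2L}\bigl(|G_i|^2-2\langle G_i,G_j\rangle+|G_j|^2\bigr)\ge0 .
\end{align*}
Let $h(z)=\max_j\{\tilde f_j+\langle G_j,z-\tilde p_j\rangle\}$. At $z=\tilde p_i$ the maximum is attained for $j=i$, so $h(\tilde p_i)=\tilde f_i$ and $G_i\in\partial h(\tilde p_i)$. Let $F$ be the envelope of $h$. Since $G_i=L(p_i-\tilde p_i)$, for every $z$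
\[
h(z)+\tfrac L2|p_i-z|^2\ge \tilde f_i+L\langle p_i-\tilde p_i,z-\tilde p_i\rangle+\tfrac L2|p_i-z|^2=\tilde f_i+\tfrac L2|p_i-\tilde p_i|^2+\tfrac L2|z-\tilde p_i|^2 .
\]
Hence $z(p_i)=\tilde p_i$, so $\nabla F(p_i)=G_i$ and $F(p_i)=\tilde f_i+\frac1{2L}|G_i|^2=f_i$.
\end{proof}

\subsection{Rigidity along segments}

\begin{lemma}\label{lem:rigid}
Let $F$ be convex and differentiable on $\mathbb{R}^n$, and let $c$ be a point of the open segment $(a,b)$. If $F$ agrees with an affine function at $a$, $b$ and $c$, then $F$ agrees with it on $[a,b]$, and $\nabla F$ is constant on $[a,b]$.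
\end{lemma}

\begin{proof}
Let $d$ be $F$ minus the affine function. It is convex and vanishes at $a$ and $b$, so $d\le0$ on $[a,b]$. If $d(w)<0$ for some $w\in(a,c)$, then $c\in(w,b)$ and convexity gives $d(c)<0$, which is false; for $w\in(c,b)$ use $c\in(a,w)$. So $F$ is affine on $[a,b]$. Let $P(z)=F(c)+\langle\nabla F(c),z-c\rangle$. Then $F-P\ge0$ on $\mathbb{R}^n$. On $[a,b]$ the function $F-P$ is affine, nonnegative, and zero at the interior point $c$, so it vanishes there. Every point of $[a,b]$ therefore minimizes $F-P$ over $\mathbb{R}^n$, and $\nabla F=\nabla P=\nabla F(c)$ at such a point.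
\end{proof}

The conclusion does not depend on the norm of $F$, and it fails without convexity: $F(x,y)=xy$ vanishes on the $x$-axis, while $\partial_yF(x,0)=x$. Already on the line the lemma produces an obstruction that four points do not see.

\begin{example}[four points do not suffice on the line]\label{ex:five}
Let $C=\{-2,-1,0,1,2\}$ and $f(x)=|x|$. If $F$ were a differentiable convex extension, Lemma~\ref{lem:rigid} would give $F'(0)=-1$ from the points $-2,-1,0$ and $F'(0)=1$ from the points $0,1,2$. So $f$ has no convex $C^{1,1}$ extension. Each four-point subset, and hence each smaller one, has a $4$-extension: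
\begin{itemize}
\item for $\{-2,-1,0,1\}$ take $-x$ on $(-\infty,0]$, $-x+2x^2$ on $[0,1]$, and $3x-2$ on $[1,\infty)$ (norm $4$);
\item for $\{-2,0,1,2\}$ take $x+x^2$ on $(-\infty,0]$ and $x$ on $[0,\infty)$ (norm $2$);
\item for $\{-2,-1,1,2\}$ take $|x|$ for $|x|\ge1$ and $\frac12(1+x^2)$ for $|x|\le1$ (norm $1$);
\item $\{-1,0,1,2\}$ and $\{-2,-1,0,2\}$ are the reflections of the first two sets under $x\mapsto-x$.
\end{itemize}
In each case values and derivatives match at the break points and the derivative is nondecreasing. This proves the last sentence of Theorem~\ref{thm:line}.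
\end{example}

\subsection{From finite sets to arbitrary sets}

\begin{lemma}\label{lem:compact}
If $f|_S$ has an $M$-extension for every finite $S\subseteq C$, then $f$ has an $M$-extension.
\end{lemma}

\begin{proof}
The case $\#C\le1$ is trivial. Extensions from a subset that lies in a hyperplane can be tilted freely, so they do not form a compact family; we remove this freedom first. By Lemma~\ref{lem:ops}(c) we may replace the ambient space by the affine hull of $C$, which we identify with $\mathbb{R}^d$, $d\ge1$. Choose affinely independent points $e_0,\dots,e_d\in C$ and let $T=\{e_0,\dots,e_d\}$. For finite $S$ with $T\subseteq S\subseteq C$ let $\mathcal F_S$ be the set of $M$-extensions of $f|_S$; it is nonempty by hypothesis.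

For $F\in\mathcal F_T$, inequality \eqref{eq:taylor} gives $|f(e_i)-f(e_0)-\langle\nabla F(e_0),e_i-e_0\rangle|\le\frac M2|e_i-e_0|^2$ for $1\le i\le d$. The vectors $e_i-e_0$ form a basis, so $|\nabla F(e_0)|\le B$ with $B$ independent of $F$. Thus $F(e_0)=f(e_0)$ and $|\nabla F(x)|\le B+M|x-e_0|$: on each ball the functions in $\mathcal F_T$ and their gradients are uniformly bounded and equicontinuous. By the Arzel\`a--Ascoli theorem and a diagonal argument, every sequence in $\mathcal F_T$ has a subsequence that converges in $C^1_{\mathrm{loc}}$, the metrizable topology of locally uniform convergence of functions and gradients. Convexity, the bound on the norm and the values at given points pass to such limits. So $\mathcal F_T$ is compact and each $\mathcal F_S$ is a closed subset of it. Since $\mathcal F_S\cap\mathcal F_{S'}=\mathcal F_{S\cup S'}\ne\emptyset$, the family has the finite intersection property. Any $F\in\bigcap_S\mathcal F_S$ is an $M$-extension of $f$.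
\end{proof}

\section{A chain of segments in the plane}\label{sec:chain}

Points of $\mathbb{R}^2$ are written $(x,y)$. Throughout this section $0<\varepsilon\le\frac14$.

\subsection{One link}\label{sub:link}

We need two convex functions of one variable, a short sharp bend $g$ and a long gentle bend $\psi$:
\[
g(t)=\begin{cases}0,&t\le0,\\ \frac12t^2,&0\le t\le\varepsilon,\\ \varepsilon\bigl(t-\frac\varepsilon2\bigr),&t\ge\varepsilon,\end{cases}
\qquad
\psi(t)=\begin{cases}0,&t\le0,\\ \frac{\varepsilon}{1+\varepsilon}t^2,&0\le t\le1+\varepsilon,\\ 2\varepsilon\bigl(t-\frac{1+\varepsilon}2\bigr),&t\ge1+\varepsilon.\end{cases}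
\]
Both are $C^1$ with nondecreasing derivative; $g'$ is $1$-Lipschitz and $\psi'$ is $\frac{2\varepsilon}{1+\varepsilon}$-Lipschitz. The function $\psi$ spreads two consecutive sharp bends evenly over the interval that contains them:
\begin{equation}\label{eq:spread}
\psi(t)=g(t)+g(t-1)\qquad\text{for } t\le0 \text{ and for } t\ge1+\varepsilon .
\end{equation}
Indeed both sides vanish for $t\le0$, and for $t\ge1+\varepsilon$ the right side is $\varepsilon(t-\frac\varepsilon2)+\varepsilon(t-1-\frac\varepsilon2)=2\varepsilon(t-\frac{1+\varepsilon}2)$.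

Take the intervals $I_0=[-1,0]$, $I_1=[\varepsilon,1]$, $I_2=[1+\varepsilon,2+\varepsilon]$ on the $x$-axis, and prescribe the values of $\varphi(x)=g(x)+g(x-1)$ at the endpoints and the midpoint of each. The function $\varphi$ is affine on the three intervals, with slopes $0$, $\varepsilon$, $2\varepsilon$. These data say nothing about the size of $\partial_yF$ at any one point, since $F+cy$ interpolates whenever $F$ does. They do restrict the \emph{twist}
\[
\tau(F)=\partial_yF(2+\varepsilon,0)-\partial_yF(-1,0).
\]

\emph{All nine points.} Let $F$ be an $L$-extension. By Lemma~\ref{lem:rigid}, $\nabla F$ is constant on each interval, so it can change only across the two gaps of length $\varepsilon$. Hence $|\tau(F)|\le2L\varepsilon$.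

\emph{The middle link removed.} Now the gradient is free on the window $[0,1+\varepsilon]$. Without convexity, a twist of order $L$ would fit into a window of this length. With convexity, \eqref{eq:coco} for $q=(0,0)$ and $p=(1+\varepsilon,0)$, where $\partial_xF$ equals $0$ and $2\varepsilon$, gives $\tau(F)^2\le2\varepsilon(1+\varepsilon)L$. So the twist is at most of order $\sqrt\varepsilon$, and this order is attained by a function that bends in a direction almost transverse to the axis. Let
\[
F(x,y)=\psi(x+\sigma y),\qquad\sigma=\varepsilon^{-1/2}.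
\]
By \eqref{eq:spread}, $F(x,0)=\varphi(x)$ on $I_0\cup I_2$. By Lemma~\ref{lem:ops}(d),
\begin{equation}\label{eq:ridge}
\operatorname{Lip}(\nabla F)\le\frac{2\varepsilon}{1+\varepsilon}(1+\sigma^2)=2 ,
\end{equation}
and $\tau(F)=\sigma\psi'(2+\varepsilon)-\sigma\psi'(-1)=2\sqrt\varepsilon$.

So a twist of $2\sqrt\varepsilon$ costs norm $2$ when the link is absent and norm at least $1/\sqrt\varepsilon$ when it is present. The bends are essential. If $\varphi$ were affine, the three points $(-1,0)$, $(0,0)$, $(2+\varepsilon,0)$ alone would force $\tau(F)=0$.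

Two things remain to be done. The twist must be imposed by values of $f$; two points at height $\pm\varepsilon$ over each end fix $\partial_yF$ there up to an error $L\varepsilon/2$. And a set of $k$ points must be forced to miss a link; for this we use more than $k$ links, which multiplies the possible twist $L\varepsilon$ by the number of gaps but leaves it far below $\sqrt\varepsilon$ when $\varepsilon$ is small.

\subsection{Many links}

Fix an integer $m\ge1$ and let $R=m+1+\varepsilon$. Put
\[
I_0=[-1,0],\qquad I_j=[j-1+\varepsilon,\,j]\ \ (1\le j\le m),\qquad I_{m+1}=[m+\varepsilon,\,R].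
\]
The intervals $I_j$ and $I_{j+1}$ are separated by the gap $[j,j+\varepsilon]$, $0\le j\le m$. Let $\varphi(x)=\sum_{j=0}^m g(x-j)$. It bends only in the gaps, so it is affine on each $I_j$, with slope $0$ and value $0$ on $(-\infty,0]$ and slope $(m+1)\varepsilon$ on $[m+\varepsilon,\infty)$. Since the gaps are disjoint, the derivative of $\varphi$, and of every partial sum of the functions $g(x-j)$, is $1$-Lipschitz.

Let $C_{m,\varepsilon}$ consist of the points $(x,0)$ with $x$ an endpoint or the midpoint of some $I_j$, $0\le j\le m+1$, together with $(-1,\pm\varepsilon)$ and $(R,\pm\varepsilon)$; see Figure~\ref{fig:chain}. It has $3(m+2)+4$ points. Define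
\[
f_{m,\varepsilon}(x,0)=\varphi(x),\qquad f_{m,\varepsilon}(-1,\pm\varepsilon)=0,\qquad f_{m,\varepsilon}(R,\pm\varepsilon)=\varphi(R)\pm2\varepsilon^{3/2}.
\]
The four points off the axis ask for $\partial_yF\approx0$ at the left end and $\partial_yF\approx2\sqrt\varepsilon$ at the right end.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw[gray,dotted] (-1.2,0)--(4.45,0);
\draw[thick] (-1,0)--(0,0) (0.25,0)--(1,0) (1.25,0)--(2,0) (2.25,0)--(3,0) (3.25,0)--(4.25,0);
\foreach \x in {-1,-0.5,0,0.25,0.625,1,1.25,1.625,2,2.25,2.625,3,3.25,3.75,4.25}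
  \fill (\x,0) circle (0.03);
\foreach \x in {-1,4.25} {\fill (\x,0.25) circle (0.03); \fill (\x,-0.25) circle (0.03);}
\node[above] at (-0.5,0.04) {$I_0$};
\node[above] at (0.625,0.04) {$I_1$};
\node[above] at (1.625,0.04) {$I_2$};
\node[above] at (2.625,0.04) {$I_3$};
\node[above] at (3.75,0.04) {$I_4$};
\node[above] at (-1,0.28) {$(-1,\varepsilon)$};
\node[below] at (-1,-0.28) {$(-1,-\varepsilon)$};
\node[above] at (4.25,0.28) {$(R,\varepsilon)$};
\node[below] at (4.25,-0.28) {$(R,-\varepsilon)$};
\end{tikzpicture}
\caption{The set $C_{m,\varepsilon}$ for $m=3$, $\varepsilon=\frac14$. The data are affine on the three points of each segment $I_j$, so the gradient of a convex interpolant is constant on each segment and can change only across the gaps of length $\varepsilon$. The four points off the axis prescribe different vertical derivatives at the two ends.}\label{fig:chain}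
\end{figure}

\begin{proposition}\label{prop:chain}
Let $m\ge1$ and $0<\varepsilon\le\frac14$.
\begin{itemize}
\item[(1)] For $1\le i\le m$, the restriction of $f_{m,\varepsilon}$ to $C_{m,\varepsilon}\setminus(I_i\times\{0\})$ has an extension $F_i$ with norm at most $3$.
\item[(2)] The function $f_{m,\varepsilon}$ has an extension $\Phi$ with norm at most $1+\dfrac4{(m+1)^2\varepsilon}$.
\item[(3)] Every convex $C^{1,1}$ extension of $f_{m,\varepsilon}$ has norm at least $\dfrac2{(m+2)\sqrt\varepsilon}$.
\end{itemize}
Here $F_i$ and $\Phi$ are convex functions in $C^{1,1}(\mathbb{R}^2)$.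
\end{proposition}

\begin{proof}
(1) We place the entire twist in the window left by $I_i$. The two bends next to $I_i$ are merged into one and tilted, and the other bends are kept. With $\sigma=\varepsilon^{-1/2}$ let
\[
F_i(x,y)=\sum_{j\ne i-1,\,i}g(x-j)+\psi\bigl(x-(i-1)+\sigma y\bigr),
\]
the sum running over $0\le j\le m$. This function is convex. The sum has norm at most $1$ and the last term has norm at most $2$ by \eqref{eq:ridge}, so $F_i$ has norm at most $3$. We compare $F_i$ with the data.

Let $x\in I_j$ with $j\ne i$. If $j<i$ then $x\le j\le i-1$, and if $j>i$ then $x\ge j-1+\varepsilon\ge i+\varepsilon$. In both cases \eqref{eq:spread} applies to $t=x-(i-1)$ and gives $F_i(x,0)=\varphi(x)$.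

At the remaining points $\sigma|y|=\sqrt\varepsilon\le\frac12$; this is where $\varepsilon\le\frac14$ and the length of the two end intervals are used. At $(-1,\pm\varepsilon)$ the argument of $\psi$ is $-i\pm\sqrt\varepsilon\le0$ and all $g(-1-j)$ vanish, so $F_i=0$. At $(R,\pm\varepsilon)$ and at $(R,0)$ the argument of $\psi$ is at least $R-(m-1)-\frac12>1+\varepsilon$, where $\psi$ is affine with slope $2\varepsilon$. Hence $F_i(R,\pm\varepsilon)=F_i(R,0)\pm2\varepsilon\sqrt\varepsilon=\varphi(R)\pm2\varepsilon^{3/2}$.

(2) With all links present we share the twist equally among the $m+1$ gaps. Let $\rho=\frac2{(m+1)\sqrt\varepsilon}$ and $\Phi(x,y)=\varphi(x+\rho y)$. By Lemma~\ref{lem:ops}(d), $\Phi$ is convex with norm at most $1+\rho^2$, which is the stated bound, and $\Phi(x,0)=\varphi(x)$. We have $\rho\varepsilon=\frac{2\sqrt\varepsilon}{m+1}\le\frac12$. So $-1\pm\rho\varepsilon\le0$ gives $\Phi(-1,\pm\varepsilon)=0$, and $R\pm\rho\varepsilon\ge m+\varepsilon$ gives $\Phi(R,\pm\varepsilon)=\varphi(R)\pm(m+1)\varepsilon\cdot\rho\varepsilon=\varphi(R)\pm2\varepsilon^{3/2}$.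

(3) Let $F$ be an $L$-extension. By Lemma~\ref{lem:rigid}, $\nabla F$ is constant on each $I_j\times\{0\}$, $0\le j\le m+1$, and it changes by at most $L\varepsilon$ across each of the $m+1$ gaps. Hence
\[
|\nabla F(R,0)-\nabla F(-1,0)|\le(m+1)L\varepsilon .
\]
Applying \eqref{eq:taylor} with $q=(x,0)$ and $p=(x,\pm\varepsilon)$ and subtracting, we get $|F(x,\varepsilon)-F(x,-\varepsilon)-2\varepsilon\,\partial_yF(x,0)|\le L\varepsilon^2$. The difference of values is $0$ for $x=-1$ and $4\varepsilon^{3/2}$ for $x=R$, so
\[
|\partial_yF(-1,0)|\le\tfrac12L\varepsilon,\qquad|\partial_yF(R,0)-2\sqrt\varepsilon|\le\tfrac12L\varepsilon .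
\]
The three estimates give $2\sqrt\varepsilon\le(m+2)L\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Let $n=2$. Take $m=k+1$, choose $\varepsilon\in(0,\frac14]$ with $\frac2{(k+3)\sqrt\varepsilon}>3A$, and let $C=C_{m,\varepsilon}$, $f=f_{m,\varepsilon}$. Then $\#C=3(k+3)+4=3k+13$. A set $S\subseteq C$ with $\#S\le k$ misses one of the $k+1$ disjoint sets $I_i\times\{0\}$, $1\le i\le k+1$, so $F_i$ is a $3$-extension of $f|_S$ by Proposition~\ref{prop:chain}(1). By Proposition~\ref{prop:chain}(3), $f$ has no $3A$-extension. For $n\ge3$ use Lemma~\ref{lem:ops}(c).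
\end{proof}

Multiplying $f$ by $M/3$ gives a counterexample for any prescribed value of $M$ in Definition~\ref{def:fp}.

\begin{remark}
The obstruction comes from convexity alone. Fix bounded $C^2$ functions $\theta,\lambda$ on $\mathbb{R}$ with bounded first and second derivatives, such that $\theta(-1)=0$, $\theta=1$ on $[0,\infty)$, and $\lambda(y)=y$ for $|y|\le\frac14$. Then $\varphi(x)+2\sqrt\varepsilon\,\theta(x)\lambda(y)$ agrees with $f_{m,\varepsilon}$ on $C_{m,\varepsilon}$, and the Lipschitz constant of its gradient is bounded independently of $m$ and $\varepsilon$.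
\end{remark}

\section{Slowly growing bounds}\label{sec:slow}

To rule out extensions of every norm we need infinitely many chains, the $\ell$-th of which forces norm at least $\ell$. By Lemma~\ref{lem:ops}(b) they can be shrunk at no cost, so they fit into a compact set. The difficulty is to make them independent: a finite set $S$ meets several chains, and the separate extensions must be combined into one convex function. Lemma~\ref{lem:sufficient} reduces this to an inequality between pairs of points in different chains. The jets of $\frac12|p|^2$ satisfy \eqref{eq:jets} with equality for $L=1$, hence with room to spare for $L\ge3$, and this room absorbs small perturbations. Adding $\frac12|p|^2$ itself to the data would destroy the affine pieces on which rigidity rests. We add instead, on the chain placed near a point $z$, the tangent plane $\langle z,p\rangle-\frac12|z|^2$ of the paraboloid at $z$.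

\begin{proof}[Proof of Theorem~\ref{thm:slow}]
The last assertion is Lemma~\ref{lem:compact}. For the first, let $n=2$. We may assume $\omega\ge3$: the function $3\omega/\omega(1)$ is at least $3$ because $\omega$ is nondecreasing, and if $f$ works for it then $\frac13\omega(1)f$ works for $\omega$.

\medskip\noindent\emph{The chains.} For each $\ell\ge1$ choose $m_\ell\ge2$ with $\omega(m_\ell)\ge1+3\ell^2$, which is possible because $\omega$ is nondecreasing and unbounded. Let $\varepsilon_\ell=\frac4{\ell^2(m_\ell+2)^2}\le\frac14$, $K_\ell=C_{m_\ell,\varepsilon_\ell}$, $f_\ell=f_{m_\ell,\varepsilon_\ell}$, and let $F_{\ell,i}$ and $\Phi_\ell$ be the functions of Proposition~\ref{prop:chain} for these parameters. Then: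
\begin{itemize}
\item[(i)] $F_{\ell,i}$ is a $3$-extension of $f_\ell$ from $K_\ell\setminus(I_i\times\{0\})$, for $1\le i\le m_\ell$;
\item[(ii)] $\Phi_\ell$ extends $f_\ell$ with norm at most $1+\ell^2\bigl(\frac{m_\ell+2}{m_\ell+1}\bigr)^2\le1+\frac{16}9\ell^2\le1+3\ell^2$;
\item[(iii)] every convex $C^{1,1}$ extension of $f_\ell$ has norm at least $\frac2{(m_\ell+2)\sqrt{\varepsilon_\ell}}=\ell$.
\end{itemize}
The point of the choice of $m_\ell$ is that a set must have at least $m_\ell$ points to meet all inner links of the $\ell$-th chain, and such a set is allowed the larger norm in (ii).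

\medskip\noindent\emph{The set and the function.} Put $z_\ell=(2^{-\ell},0)$, $\delta_\ell=2^{-\ell-1}$, $z_\infty=0$, $\delta_\infty=0$ and $\eta=\frac1{20}$. For $\ell<\ell'\le\infty$ we have $|z_\ell-z_{\ell'}|\ge2^{-\ell}-2^{-\ell-1}=\delta_\ell\ge\delta_{\ell'}$. For finite $\ell$ choose $r_\ell>0$ so small that
\begin{equation}\label{eq:small}
r_\ell\max_{w\in K_\ell}|w|\le\eta\delta_\ell,\qquad r_\ell^2\max_{K_\ell}|f_\ell|\le\eta\delta_\ell^2,\qquad r_\ell\max_{K_\ell}|\nabla H|\le\eta\delta_\ell
\end{equation}
for each of the finitely many $H\in\{F_{\ell,1},\dots,F_{\ell,m_\ell},\Phi_\ell\}$. Let $C_\ell=z_\ell+r_\ell K_\ell$, $C_\infty=\{0\}$ and $C=\bigcup_{\ell\le\infty}C_\ell$. The clusters $C_\ell$ lie in the disjoint disks of radius $\eta\delta_\ell$ about $z_\ell$; they are finite and converge to $0$, so $C$ is compact. For $p\in C_\ell$ define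
\[
f(p)=\langle z_\ell,p\rangle-\tfrac12|z_\ell|^2+u(p),\qquad u(p)=r_\ell^2f_\ell\Bigl(\frac{p-z_\ell}{r_\ell}\Bigr)\ \ (\ell<\infty),\qquad u(0)=0 .
\]
In particular $f(0)=0$.

\medskip\noindent\emph{Finite subsets.} Let $S\subseteq C$ with $\#S=k\ge1$, and let $L=\omega(k)\ge3$. For each finite $\ell$ with $S\cap C_\ell\ne\emptyset$ choose a function $H_\ell$ as follows. If $m_\ell>k$, then $S\cap C_\ell$ misses the image $z_\ell+r_\ell(I_i\times\{0\})$ of some link with $1\le i\le m_\ell$; take $H_\ell=F_{\ell,i}$, of norm at most $3\le L$. If $m_\ell\le k$, take $H_\ell=\Phi_\ell$, of norm at most $1+3\ell^2\le\omega(m_\ell)\le\omega(k)=L$. In both cases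
\[
\widetilde H_\ell(p)=\langle z_\ell,p\rangle-\tfrac12|z_\ell|^2+r_\ell^2H_\ell\Bigl(\frac{p-z_\ell}{r_\ell}\Bigr)
\]
is an $L$-extension of $f|_{S\cap C_\ell}$, by Lemma~\ref{lem:ops}(a),(b). For $p\in S\cap C_\ell$ put
\[
G(p)=\nabla\widetilde H_\ell(p)=z_\ell+v(p),\qquad v(p)=r_\ell\nabla H_\ell\Bigl(\frac{p-z_\ell}{r_\ell}\Bigr),
\]
and put $G(0)=v(0)=0$ if $0\in S$. We verify \eqref{eq:jets} for the values $f(p)$ and vectors $G(p)$, $p\in S$.

For two points of the same cluster $C_\ell$, it is Lemma~\ref{lem:necessary} for $\widetilde H_\ell$. Now let $p\in C_\ell$, $q\in C_{\ell'}$ with $\ell\ne\ell'$, and write $z=z_\ell$, $z'=z_{\ell'}$, $d=|z-z'|\ge\max(\delta_\ell,\delta_{\ell'})$. The tangent planes contribute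
\[
\langle z,p\rangle-\tfrac12|z|^2-\langle z',q\rangle+\tfrac12|z'|^2-\langle z',p-q\rangle=\langle z-z',p\rangle-\tfrac12|z|^2+\tfrac12|z'|^2=\tfrac12d^2+\langle z-z',p-z\rangle ,
\]
so that
\[
f(p)-f(q)-\langle G(q),p-q\rangle=\tfrac12d^2+\langle z-z',p-z\rangle+u(p)-u(q)-\langle v(q),p-q\rangle .
\]
By \eqref{eq:small}, or trivially at the point $0$, we have $|p-z|,|q-z'|\le\eta d$, $|u(p)|,|u(q)|\le\eta d^2$ and $|v(p)|,|v(q)|\le\eta d$; also $|p-q|\le(1+2\eta)d\le2d$. The right side is therefore at least $(\frac12-\eta-2\eta-2\eta)d^2=\frac14d^2$. On the other hand $|G(p)-G(q)|\le(1+2\eta)d=1.1\,d$, and $L\ge3$ gives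
\[
\frac1{2L}|G(p)-G(q)|^2\le\frac{1.21}6d^2<\frac14d^2 .
\]
Lemma~\ref{lem:sufficient} now provides an $\omega(k)$-extension of $f|_S$.

\medskip\noindent\emph{No extension of $f$.} If $F$ were an $L$-extension of $f$, then by Lemma~\ref{lem:ops}(a),(b)
\[
w\mapsto r_\ell^{-2}\Bigl[F(z_\ell+r_\ell w)-\langle z_\ell,z_\ell+r_\ell w\rangle+\tfrac12|z_\ell|^2\Bigr]
\]
would be an $L$-extension of $f_\ell$. By (iii), $L\ge\ell$ for every $\ell$, which is impossible. For $n\ge3$ use Lemma~\ref{lem:ops}(c).
\end{proof}

\section{Five points suffice on the line}\label{sec:line}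

We prove the first part of Theorem~\ref{thm:line}. Dividing $f$ by $M$ we assume $M=1$: every restriction of $f$ to at most five points has a $1$-extension. By Lemma~\ref{lem:compact} it suffices to find an $8$-extension of $f|_E$ for each finite $E=\{x_1<\dots<x_N\}\subseteq C$, and we may assume $N\ge2$.

\subsection{Splitting the jumps}

Put
\[
D_i=2(x_{i+1}-x_i),\qquad s_i=\frac{f(x_{i+1})-f(x_i)}{x_{i+1}-x_i}\qquad(1\le i\le N-1),
\]
and let $J_i=s_i-s_{i-1}$ for $2\le i\le N-1$ be the jump of the chord slope at $x_i$. The hypothesis on three-point sets gives $J_i\ge0$. At the two ends nothing limits the slope, and we set $J_1=J_N=+\infty$.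

We must choose derivatives $G_1,\dots,G_N$ at the points. Measure them against the chord slopes:
\[
\alpha_i=s_i-G_i,\qquad\beta_i=G_{i+1}-s_i\qquad(1\le i\le N-1).
\]
Then $\alpha_i+\beta_{i-1}=J_i$ for $2\le i\le N-1$, $G_{i+1}-G_i=\alpha_i+\beta_i$, and
\[
f(x_{i+1})-f(x_i)-G_i(x_{i+1}-x_i)=\tfrac12D_i\alpha_i,\qquad f(x_i)-f(x_{i+1})-G_{i+1}(x_i-x_{i+1})=\tfrac12D_i\beta_i .
\]
So the two-point inequality \eqref{eq:jets} for the pair $x_i,x_{i+1}$, in both orders, reads
\begin{equation}\label{eq:interval}
(\alpha_i+\beta_i)^2\le L\,D_i\min(\alpha_i,\beta_i).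
\end{equation}
The task is to split each jump $J_i$ into a part $\alpha_i$ for the interval to its right and a part $\beta_{i-1}$ for the interval to its left, so that \eqref{eq:interval} holds on every interval. This is again a chain of conditions, each choice influencing the next. What breaks the chain is that the unknowns are confined by nearby data. Condition \eqref{eq:interval} forbids either of $\alpha_i,\beta_i$ to be small compared with the square of the other, so we try to make every unknown comparable to the largest value that the nearby data allow.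

With $L=1$, inequality \eqref{eq:interval} gives $\alpha_i^2\le D_i\alpha_i$ and $\alpha_i^2\le D_i\beta_i$, while $\alpha_i\le J_i$ and $\beta_i\le J_{i+1}$. This suggests the bounds
\[
U_i=\min\bigl(D_i,\sqrt{D_iJ_{i+1}},J_i\bigr),\qquad V_i=\min\bigl(D_i,\sqrt{D_iJ_i},J_{i+1}\bigr)\qquad(1\le i\le N-1)
\]
for $\alpha_i$ and $\beta_i$. Both are finite. The number $U_i+V_{i-1}$ depends on the five points $x_{i-2},\dots,x_{i+2}$, and the five-point hypothesis is used only in the next lemma.

\begin{lemma}\label{lem:five}
$J_i\le U_i+V_{i-1}$ for $2\le i\le N-1$.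
\end{lemma}

\begin{proof}
Let $F$ be a $1$-extension of $f$ from the set of those $x_j$ with $|j-i|\le2$, $1\le j\le N$. For $j\in\{i-1,i\}$ put $a_j=s_j-F'(x_j)$ and $b_j=F'(x_{j+1})-s_j$. These numbers are nonnegative by convexity, $a_i+b_{i-1}=J_i$, and Lemma~\ref{lem:necessary} gives $(a_j+b_j)^2\le D_j\min(a_j,b_j)$.

If $i+2\le N$, convexity gives $F'(x_{i+1})\le s_{i+1}$, that is, $b_i\le J_{i+1}$; otherwise $J_{i+1}=\infty$. Hence $a_i\le D_i$, $a_i^2\le D_ib_i\le D_iJ_{i+1}$ and $a_i\le J_i$, so $a_i\le U_i$. If $i-2\ge1$, convexity gives $F'(x_{i-1})\ge s_{i-2}$, that is, $a_{i-1}\le J_{i-1}$; otherwise $J_{i-1}=\infty$. Hence $b_{i-1}\le D_{i-1}$, $b_{i-1}^2\le D_{i-1}a_{i-1}\le D_{i-1}J_{i-1}$ and $b_{i-1}\le J_i$, so $b_{i-1}\le V_{i-1}$.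
\end{proof}

In Example~\ref{ex:five} we have $J_2=J_4=0$ and $J_3=2$, so $U_3=V_2=0$: the inequality of Lemma~\ref{lem:five} is exactly what fails there. Next, the two bounds on one interval are compatible in the sense of \eqref{eq:interval}. This is algebra and needs no hypothesis.

\begin{lemma}\label{lem:compatible}
$\max(U_i,V_i)^2\le D_i\min(U_i,V_i)$ for $1\le i\le N-1$.
\end{lemma}

\begin{proof}
It suffices to show $U_i^2\le D_iV_i$ and $V_i^2\le D_iU_i$. For the first we compare $U_i^2$ with $D_i$ times each of the three terms in $V_i$: $U_i^2\le D_i\cdot D_i$; $U_i^2\le D_iJ_{i+1}$; and $U_i^2=U_i^{3/2}U_i^{1/2}\le D_i^{3/2}J_i^{1/2}=D_i\sqrt{D_iJ_i}$. The second follows by exchanging $J_i$ and $J_{i+1}$, which exchanges $U_i$ and $V_i$.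
\end{proof}

\subsection{The extension}

\begin{proof}[Proof of Theorem~\ref{thm:line}]
For $2\le i\le N-1$ we have $U_i\le J_i$ and $V_{i-1}\le J_i$ by definition, so Lemma~\ref{lem:five} gives
\begin{equation}\label{eq:sandwich}
J_i\le U_i+V_{i-1}\le2J_i .
\end{equation}
Split $J_i$ in proportion to the bounds:
\[
\alpha_i=\frac{J_i\,U_i}{U_i+V_{i-1}},\qquad\beta_{i-1}=\frac{J_i\,V_{i-1}}{U_i+V_{i-1}}\qquad\text{if }J_i>0,
\]
and $\alpha_i=\beta_{i-1}=0$ if $J_i=0$, in which case $U_i=V_{i-1}=0$. Let $\alpha_1=U_1$ and $\beta_{N-1}=V_{N-1}$. By \eqref{eq:sandwich},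
\[
\tfrac12U_i\le\alpha_i\le U_i,\qquad\tfrac12V_i\le\beta_i\le V_i\qquad(1\le i\le N-1).
\]
Define $G_i=s_i-\alpha_i$ for $i\le N-1$ and $G_N=s_{N-1}+\beta_{N-1}$. Since $\alpha_i+\beta_{i-1}=J_i$, we have $G_{i+1}=s_i+\beta_i$ for all $1\le i\le N-1$, so $\alpha_i$ and $\beta_i$ are the quantities in \eqref{eq:interval} for these derivatives. By Lemma~\ref{lem:compatible},
\[
(\alpha_i+\beta_i)^2\le4\max(U_i,V_i)^2\le4D_i\min(U_i,V_i)\le8D_i\min(\alpha_i,\beta_i),
\]
which is \eqref{eq:interval} with $L=8$. Lemma~\ref{lem:sufficient}, applied to the two points $x_i,x_{i+1}$, gives a convex function with $8$-Lipschitz derivative that has values $f(x_i),f(x_{i+1})$ and derivatives $G_i,G_{i+1}$ at these points.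

On the line, neighboring pairs are enough, because the pieces can be glued. Use the $i$-th function on $[x_i,x_{i+1}]$ and continue affinely, with slopes $G_1$ and $G_N$, outside $[x_1,x_N]$. Values and derivatives agree at each $x_i$, so the result $F$ is $C^1$. Its derivative is continuous, and nondecreasing and $8$-Lipschitz on each piece, hence on $\mathbb{R}$. Thus $F$ is an $8$-extension of $f|_E$. The sharpness of $5$ is Example~\ref{ex:five}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Daniel Azagra and Carlos Mudarra,
\emph{Whitney Extension Theorems for convex functions of the classes $C^1$ and $C^{1,\omega}$},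
arXiv:1507.03931 (2015).

\bibitem{BC}
Bauschke and Combettes,
\emph{Convex Analysis and Monotone Operator Theory in Hilbert Spaces}.

\end{thebibliography}
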